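# Graphs of edge density $1/6$ and energy close to $\frac{\sqrt5}{6}n^{3/2}$

## 1. Energy, sum graphs, Legendre symbols, Fourier coefficients

All graphs are finite and simple. For a graph $G$, $e(G)$ is its number of edges, its order $n$ is its number of vertices, and its edge density is $e(G)/\binom n2$. The letter $J$ is the all-ones matrix and $I$ the identity matrix.

**Definition 1 (trace norm).** The trace norm $\|M\|_*$ of a square matrix $M$ is the sum of its singular values. If $M$ is real symmetric, the singular values are the absolute values of the eigenvalues, so $\|M\|_*=\sum_i|\mu_i|$.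

The trace norm is a norm; in particular it satisfies the triangle inequality. The Frobenius norm $\|M\|_F^2=\sum_{i,j}|M_{ij}|^2$ is the sum of the squares of the singular values, so by Cauchy–Schwarz $\|M\|_*\le\sqrt n\,\|M\|_F$ for an $n\times n$ matrix. Example: $J$ has eigenvalues $n,0,\dots,0$, so $\|J\|_*=n$; and $J-I$ has eigenvalues $n-1$ (once) and $-1$ ($n-1$ times), so $\|J-I\|_*=2(n-1)$.

**Definition 2 (energy).** The energy $\|G\|_*$ of a graph $G$ is the sum of the absolute values of the eigenvalues of its adjacency matrix $A$, that is, $\|G\|_*=\|A\|_*$.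

Examples: the path on three vertices has eigenvalues $\sqrt2,0,-\sqrt2$ and energy $2\sqrt2$. The complete graph $K_n$ has adjacency matrix $J-I$ and energy $2(n-1)$. Adding isolated vertices adds zero eigenvalues and leaves the energy unchanged.

**Definition 3 (sum graph).** Let $V$ be a finite abelian group and $D\subset V$. The sum graph of $D$ has vertex set $V$, and distinct $X,Y$ are adjacent iff $X+Y\in D$.

Example: $V=\mathbb Z/3$, $D=\{1\}$. Then $0$ and $1$ are adjacent, and $2$ is isolated because $2+2=1$ would only be a loop. The matrix $A'=(1_D(X+Y))_{X,Y}$, which keeps loops, is a permutation matrix, so $\|A'\|_*=3$. Deleting the loop gives one edge and an isolated vertex, of energy $2$. In general, deleting loops subtracts a diagonal $0/1$ matrix, which changes the trace norm by at most $|V|$.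

**Definition 4 (Legendre symbol, Gauss sum).** Let $p$ be an odd prime and write $\mathbf e(t)=e^{2\pi i t}$. The Legendre symbol $\eta:\mathbb F_p\to\{0,1,-1\}$ has $\eta(0)=0$, $\eta=1$ on nonzero squares and $\eta=-1$ on nonsquares. The Gauss sum is $\Gamma=\sum_{\lambda\in\mathbb F_p}\eta(\lambda)\mathbf e(\lambda/p)$.

The symbol is multiplicative. If $p\equiv3\pmod4$, then $\eta(-1)=-1$, and Gauss's evaluation says $\Gamma=i\sqrt p$. Substituting $\lambda\mapsto\lambda/t$ for $t\neq0$, and using $\sum_\lambda\eta(\lambda)=0$ for $t=0$,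
$$\sum_{\lambda}\eta(\lambda)\,\mathbf e(\lambda t/p)=\eta(t)\,\Gamma\qquad(t\in\mathbb F_p).\tag{1}$$
Examples: for $p=3$, $\Gamma=\mathbf e(1/3)-\mathbf e(2/3)=i\sqrt3$. For $p=7$ the nonzero squares are $1,2,4$.

We also use $\chi$, the nonprincipal character mod $4$: $\chi(\kappa)=\pm1$ for $\kappa\equiv\pm1\pmod 4$, and $\chi(\kappa)=0$ for $\kappa$ even. Thus $\chi(3)=-1$ and $\chi(-3)=1$.

**Definition 5 (Fourier coefficients).** Let $\mathbb T=\mathbb R/\mathbb Z$. For $f\in L^2(\mathbb T^2)$, $\hat f(k,\kappa)=\int_{\mathbb T^2}f(x,y)\,\mathbf e(-kx-\kappa y)\,dx\,dy$, and similarly on $\mathbb T$. The square partial sums $f_R(x,y)=\sum_{|k|,|\kappa|\le R}\hat f(k,\kappa)\,\mathbf e(kx+\kappa y)$ converge to $f$ in $L^2$.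

Example, used later: the square wave $s=1$ on $[0,\frac12)$, $s=-1$ on $[\frac12,1)$. For $\kappa\ne0$,
$$\hat s(\kappa)=\int_0^{1/2}\mathbf e(-\kappa y)\,dy-\int_{1/2}^1\mathbf e(-\kappa y)\,dy=\frac{2(e^{-\pi i\kappa}-1)}{-2\pi i\kappa}=\frac{1-e^{-\pi i\kappa}}{\pi i\kappa},$$
and $\hat s(0)=0$. So $\hat s(\kappa)=0$ for even $\kappa$ and $\hat s(\kappa)=\frac2{\pi i\kappa}$ for odd $\kappa$.

## 2. How large can the energy be at edge density $1/6$?

The following is asked in V. Nikiforov, "Remarks on the energy of regular graphs", arXiv:1604.04275 (2016).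

**Question.** Is it true that for every $\varepsilon>0$ and $n_0>0$ there is a graph $G$ of order $n>n_0$ with
$$\left(\tfrac16-\varepsilon\right)\tbinom n2<e(G)<\left(\tfrac16+\varepsilon\right)\tbinom n2\quad\text{and}\quad \|G\|_*>\left(\tfrac{\sqrt5}6-\varepsilon\right)n^{3/2}\,?$$

Note $\frac{\sqrt5}6=\sqrt{\frac16\cdot\frac56}\approx0.3727$. The answer is yes, for all large orders, and the constant cannot be improved.

**Theorem 1.** For every $\delta>0$ there is $n_1$ such that for every $n\ge n_1$ there is a graph $G$ of order $n$ with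
$$\left|e(G)-\tfrac16\tbinom n2\right|<\delta\tbinom n2,\qquad \|G\|_*>\left(\tfrac{\sqrt5}{6}-\delta\right)n^{3/2}.$$
The same holds with $\frac16$ replaced by $\frac56$. In particular the answer to the Question is yes.

**Theorem 2.** Let $G_n$ be graphs of order $n\to\infty$ with $e(G_n)=(\frac16+o(1))\binom n2$, and let $c=\sqrt5/6$. Then $\|G_n\|_*\le(c+o(1))n^{3/2}$. Moreover $\|G_n\|_*=(c+o(1))n^{3/2}$ if and only if, for every $\delta>0$, all but $o(n)$ eigenvalues $\lambda$ of $G_n$ satisfy $\bigl||\lambda|/\sqrt n-c\bigr|<\delta$. In that case $\frac n2+o(n)$ eigenvalues are positive and $\frac n2+o(n)$ are negative.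

## 3. Cliques, random graphs, Paley graphs

Take six disjoint copies of $K_{n/6}$ (with $6\mid n$). The edge density tends to $\frac16$, and the energy is $6\cdot2(\frac n6-1)<2n$. This is far below $n^{3/2}$: few eigenvalues are large.

Take the random graph in which each edge is present independently with probability $\rho=\frac16$. Let $x_i$ be the eigenvalues of $A-\rho(J-I)$ divided by $\sqrt{\rho(1-\rho)n}$. By Wigner's semicircle law their distribution converges in probability to the density $\frac1{2\pi}\sqrt{4-x^2}$ on $[-2,2]$. The entries of $A-\rho(J-I)$ are bounded by $1$, so $\frac1n\sum x_i^2\le\frac1{\rho(1-\rho)}$, which makes the tails of $\frac1n\sum|x_i|$ uniformly small. Hence $\frac1n\sum|x_i|$ converges in probability to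
$$\frac1\pi\int_0^2x\sqrt{4-x^2}\,dx=\frac{8}{3\pi}\approx0.849.$$
Since $\|\rho(J-I)\|_*=O(n)$, the energy is $(\frac8{3\pi}+o(1))\frac{\sqrt5}6n^{3/2}$ in probability. The order of magnitude is right, but the constant is about $15\%$ too small.

At density $\frac12$ the analogous target is $\sqrt{\frac12\cdot\frac12}\,n^{3/2}=\frac12n^{3/2}$, and there a classical graph reaches it. For a prime $p\equiv1\pmod4$, join $x,y\in\mathbb F_p$ when $x-y$ is a nonzero square. This Paley graph has eigenvalues $\frac{p-1}2$ (once) and $\frac{-1\pm\sqrt p}2$ ($\frac{p-1}2$ times each), so its energy is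
$$\frac{p-1}2+\frac{p-1}2\sqrt p=\left(\tfrac12+o(1)\right)p^{3/2}.$$
For $p=5$ this is the $5$-cycle, of energy $2+2\sqrt5$. Here nearly all eigenvalues have the same absolute value. Theorem 2 says that this is forced at density $\frac16$ as well, so we prove it now; it tells us what to build.

## 4. Second moments force a two-point spectrum (proof of Theorem 2)

Let $\rho=\frac16$, so $c^2=\rho(1-\rho)$. Write $G=G_n$ with adjacency matrix $A$, and let $B=A-\rho J$ have eigenvalues $\mu_1,\dots,\mu_n$.

**Step 1: the upper bound.** The purpose is to bound the energy by the Frobenius norm, after removing the constant part of $A$. Exactly $2e(G)$ entries of $B$ equal $1-\rho$ and the others equal $-\rho$, and $2e(G)=(\rho+o(1))n^2$. So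
$$\sum_i\mu_i^2=\|B\|_F^2=2e(G)(1-\rho)^2+(n^2-2e(G))\rho^2=\bigl(\rho(1-\rho)^2+(1-\rho)\rho^2+o(1)\bigr)n^2=(c^2+o(1))n^2.$$
Since $\|\rho J\|_*=\rho n$,
$$\|A\|_*\le\|B\|_*+\rho n\le\sqrt n\,\|B\|_F+\rho n=(c+o(1))n^{3/2}.$$

**Step 2: equality makes $|\mu_i|$ nearly constant.** The purpose is to exploit near-equality in Cauchy–Schwarz. Suppose $\|A\|_*=(c+o(1))n^{3/2}$ and put $x_i=|\mu_i|/\sqrt n$. The average of $x_i^2$ is $c^2+o(1)$. The average of $x_i$ is $\|B\|_*/n^{3/2}\ge(\|A\|_*-\rho n)/n^{3/2}=c+o(1)$. Hence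
$$\frac1n\sum_i(x_i-c)^2=\frac1n\sum_ix_i^2-2c\cdot\frac1n\sum_ix_i+c^2\le c^2-2c^2+c^2+o(1)=o(1).$$
By Chebyshev's inequality, for every $\delta>0$ all but $o(n)$ of the $x_i$ satisfy $|x_i-c|<\delta$.

**Step 3: passing from $B$ to $A$.** The purpose is to get the same statement for the eigenvalues of $A$. The matrix $A-B=\rho J$ has rank one and is positive semidefinite, so eigenvalues interlace: $\lambda_1(A)\ge\lambda_1(B)\ge\lambda_2(A)\ge\dots\ge\lambda_n(A)\ge\lambda_n(B)$. So the numbers of eigenvalues of $A$ and of $B$ above a given threshold differ by at most $1$, and the numbers in any interval differ by at most $2$. The condition $\bigl||\lambda|/\sqrt n-c\bigr|<\delta$ describes a union of at most two intervals. Hence all but $o(n)$ eigenvalues of $A$ satisfy it.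

**Step 4: the converse.** The purpose is to recover the energy from the spectrum. If for every $\delta>0$ all but $o(n)$ eigenvalues satisfy the condition, then for each $\delta<c$ we have $\|A\|_*\ge(n-o(n))(c-\delta)\sqrt n$. So $\liminf\|A\|_*/n^{3/2}\ge c-\delta$ for every such $\delta$, and with Step 1, $\|A\|_*=(c+o(1))n^{3/2}$.

**Step 5: the signs.** The purpose is to count positive and negative eigenvalues, using $\operatorname{tr}A=0$. Fix $\delta>0$ and let $E$ be the set of exceptional eigenvalues, $|E|=o(n)$. By Cauchy–Schwarz, $\sum_{\lambda\in E}|\lambda|\le\sqrt{|E|\cdot\|A\|_F^2}\le\sqrt{o(n)\,n^2}=o(n^{3/2})$. Let $n_+$ be the number of positive eigenvalues and $S_+$ their sum. Each nonexceptional positive eigenvalue is within $\delta\sqrt n$ of $c\sqrt n$, so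
$$|S_+-n_+c\sqrt n|\le\delta n^{3/2}+c\sqrt n\,|E|+o(n^{3/2})=\delta n^{3/2}+o(n^{3/2}).$$
As $\delta$ is arbitrary, $S_+=n_+c\sqrt n+o(n^{3/2})$. Since $\operatorname{tr}A=0$, $S_+=\frac12\|A\|_*=\frac12cn^{3/2}+o(n^{3/2})$. Hence $n_+=\frac n2+o(n)$. The same argument with $-A$'s positive eigenvalues gives the count of negative ones. $\blacksquare$

So we must find matrices whose singular values are almost all equal to about $\frac{\sqrt5}6\sqrt n$. Sum graphs are convenient, because their singular values are absolute values of Fourier coefficients.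

## 5. Sum graphs on $\mathbb F_p^2$ built from half-lines

Let $p\equiv3\pmod4$ be prime, $T\subset\mathbb F_p$ a set of slopes, and $s:T\to\{1,-1\}$ a choice of signs. On the line of slope $m\in T$ through the origin we keep half of the nonzero points, those whose first coordinate $\lambda$ has $\eta(\lambda)=s(m)$:
$$D=\{(\lambda,\lambda m):\ m\in T,\ \lambda\in\mathbb F_p^*,\ \eta(\lambda)=s(m)\}\subset\mathbb F_p^2 .\tag{2}$$
The pair $(\lambda,m)$ is determined by the point, so $|D|=|T|\frac{p-1}2$. Let $G$ be the sum graph of $D$ on $\mathbb F_p^2$, of order $p^2$.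

Example: $p=7$, $T=\{0,1,4\}$, $s(0)=s(1)=1$, $s(4)=-1$. Then $D$ consists of $(\lambda,0)$ and $(\lambda,\lambda)$ for $\lambda=1,2,4$, together with $(3,5),(5,6),(6,3)$. So $|D|=9$.

For functions $u:\mathbb F_p\to\mathbb C$ define
$$\|u\|^2=\frac1p\sum_z|u(z)|^2,\qquad (Cu)(z)=p^{-1/2}\sum_mu(m)\,\eta(m-z),\tag{3}$$
and let $w(m)=s(m)$ for $m\in T$, $w(m)=0$ for $m\notin T$.

**Lemma 1.** (a) $2e(G)=(p^2-1)|D|$.

(b) For $\alpha\in\mathbb F_p^2$ let $\hat D(\alpha)=\sum_{Z\in D}\mathbf e(\alpha\cdot Z/p)$. Then $\bigl|\,\|G\|_*-\sum_\alpha|\hat D(\alpha)|\,\bigr|\le p^2$.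

(c) If $\alpha=(\alpha_1,b)$ with $b\neq0$ and $z=-\alpha_1/b$, then
$$|\hat D(\alpha)|=\frac p2\,Q(z),\qquad Q(z)=\left[\left(1_T(z)-\tfrac{|T|}p\right)^2+(Cw)(z)^2\right]^{1/2}.$$

*Proof.* **Step 1: edges.** For (a) we count ordered pairs. There are $p^2|D|$ ordered pairs $(X,Y)$ with $X+Y\in D$. Those with $X=Y$ satisfy $2X\in D$, and there are $|D|$ of them since $p$ is odd.

**Step 2: diagonalization.** For (b) we find the singular values of $A'=(1_D(X+Y))_{X,Y}$. Put $\psi_\alpha(X)=\mathbf e(\alpha\cdot X/p)$. Substituting $Z=X+Y$,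
$$(A'\psi_\alpha)(X)=\sum_Y1_D(X+Y)\,\mathbf e(\alpha\cdot Y/p)=\sum_{Z\in D}\mathbf e(\alpha\cdot(Z-X)/p)=\hat D(\alpha)\,\psi_{-\alpha}(X).$$
Since $A'$ is real symmetric and $\hat D(-\alpha)=\overline{\hat D(\alpha)}$, we get $A'^*A'\psi_\alpha=\hat D(\alpha)\hat D(-\alpha)\psi_\alpha=|\hat D(\alpha)|^2\psi_\alpha$. The $\psi_\alpha$ form an orthogonal basis, so the singular values of $A'$ are the numbers $|\hat D(\alpha)|$, and $\|A'\|_*=\sum_\alpha|\hat D(\alpha)|$. The adjacency matrix differs from $A'$ by a diagonal $0/1$ matrix, of trace norm at most $p^2$.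

**Step 3: the coefficients.** For (c) we sum over each half-line. The pairing of $\alpha$ with $(\lambda,\lambda m)$ is $\lambda(\alpha_1+bm)=\lambda b(m-z)$, and for $\lambda\ne0$ the indicator of $\eta(\lambda)=s(m)$ is $\frac12(1+s(m)\eta(\lambda))$. So
$$\hat D(\alpha)=\frac12\sum_{m\in T}\sum_{\lambda\ne0}\mathbf e\!\left(\tfrac{\lambda b(m-z)}p\right)+\frac12\sum_{m\in T}s(m)\sum_{\lambda}\eta(\lambda)\,\mathbf e\!\left(\tfrac{\lambda b(m-z)}p\right).$$
In the first term the inner sum is $p-1$ if $m=z$ and $-1$ otherwise, so the term is $\frac12(p1_T(z)-|T|)$. By (1) the second term is $\frac12\Gamma\,\eta(b)\sum_mw(m)\eta(m-z)=\frac12\,i\sqrt p\,\eta(b)\sqrt p\,(Cw)(z)$. Hence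
$$\hat D(\alpha)=\frac p2\left[\left(1_T(z)-\tfrac{|T|}p\right)+i\,\eta(b)\,(Cw)(z)\right].$$
Here $(Cw)(z)$ is real and $\eta(b)=\pm1$, so the modulus is $\frac p2Q(z)$. $\square$

For each $b\ne0$, $z=-\alpha_1/b$ runs once over $\mathbb F_p$ as $\alpha_1$ does. So Lemma 1 gives
$$\|G\|_*\ \ge\ (p-1)\,\frac p2\sum_{z\in\mathbb F_p}Q(z)-p^2.\tag{4}$$
If $|T|/p\to\frac13$, the edge density tends to $\frac16$ by (a).

## 6. Full lines and random signs fall short

The simplest version keeps whole lines: $D_0=\{(\lambda,\lambda m):m\in T,\lambda\ne0\}$ with $|T|/p\to\tau$. The graph has density tending to $\tau$, and the computation above, without the $\eta$ term, gives $\hat D_0(\alpha)=p1_T(z)-|T|$ when $b\ne0$. The terms with $b=0$ are $-|T|$ for $\alpha_1\ne0$ and $|D_0|$ for $\alpha=0$, contributing $O(p^2)$ in total. So the energy is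
$$(p-1)\bigl[|T|(p-|T|)+(p-|T|)|T|\bigr]+O(p^2)=(2\tau(1-\tau)+o(1))p^3.$$
Relative to the target $\sqrt{\tau(1-\tau)}\,p^3$ this is the factor $2\sqrt{\tau(1-\tau)}$, which is $1$ only for $\tau=\frac12$. At $\tau=\frac16$ we get $\frac5{18}\approx0.278<0.3727$. The coefficients take two sizes, $p(1-\tau)$ and $p\tau$, and these differ unless $\tau=\frac12$.

Half-lines with $\tau=\frac13$ supply an imaginary part, $Cw$, that could compensate for this. What must it be? The real part $1_T-\frac13$ is $\frac23$ on $T$ and $-\frac13$ off $T$. The target energy $\frac{\sqrt5}6p^3$ in (4) corresponds to $Q\approx\frac{\sqrt5}3$, and $\frac59-\frac49=\frac19$, $\frac59-\frac19=\frac49$. So we want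
$$|Cw|\approx\tfrac13\ \text{ on }T,\qquad |Cw|\approx\tfrac23\ \text{ off }T,\tag{5}$$
for all but a small proportion of $z$.

Choose the signs $s(m)$ independently at random. Then $(Cw)(z)$ has mean square $\frac1p\sum_{m\in T}\eta(m-z)^2=\frac13+o(1)$ for every $z$, whether in $T$ or not. By Jensen's inequality the expectation of $Q(z)$ is at most $\sqrt{\frac49+\frac13}+o(1)$ on $T$ and $\sqrt{\frac19+\frac13}+o(1)$ off $T$, so the average over $z$ of the expectations is at most
$$\frac13\cdot\frac{\sqrt7}3+\frac23\cdot\frac23+o(1)=\frac{\sqrt7+4}9+o(1)\approx0.738,\qquad\text{while}\quad\frac{\sqrt5}3\approx0.745.$$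
The coefficients with $b=0$ do not help: for $\alpha_1\ne0$, $\hat D(\alpha_1,0)=\frac12\bigl(-|T|+\eta(\alpha_1)\Gamma\sum_{m\in T}s(m)\bigr)$ has modulus at most $p^{3/2}$, and $\hat D(0)=|D|\le p^2$, so together they contribute $O(p^{5/2})$. The expected energy is therefore at most $(\frac{\sqrt7+4}{18}+o(1))p^3$, strictly below the target. The failure has an exact location: independent signs do not let $|Cw|$ see the difference between $T$ and its complement, while (5) demands that it does.

## 7. A reflection on $\mathbb T^2$ that produces the values $\frac13$ and $\frac23$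

The operator $C$ acts simply on characters. For $b\in\mathbb F_p$ let $e_b(m)=\mathbf e(bm/p)$. Substituting $\lambda=m-z$ and using (1) and $\Gamma=i\sqrt p$,
$$(Ce_b)(z)=p^{-1/2}\,\mathbf e(bz/p)\sum_\lambda\eta(\lambda)\,\mathbf e(b\lambda/p)=i\,\eta(b)\,e_b(z).\tag{6}$$
The $e_b$ form an orthonormal basis for the norm in (3), and the eigenvalues have modulus at most $1$, so
$$\|Cu\|\le\|u\|\qquad\text{for all }u.\tag{7}$$

Thus $C$ multiplies frequencies by $i$ times Legendre symbols. If we sample a function on $\mathbb T^2$ at the points $(\frac{am}p,\frac mp)$, the frequency $(k,\kappa)$ becomes $e_{ka+\kappa}$, and $C$ multiplies it by $i\eta(ka+\kappa)$. We have freedom in $p$ and $a$, so we can hope to prescribe these symbols, subject to multiplicativity. So we ask which sign pattern on frequencies turns a suitable $f$ into a function satisfying (5).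

Let $J_0=[0,\frac13)$. Keep the zeroth Fourier coefficient of $1_{J_0}$, which is $\frac13$, and change the sign of all others. The result is
$$2\cdot\tfrac13-1_{J_0}=\tfrac23-1_{J_0},$$
which equals $-\frac13$ on $J_0$ and $\frac23$ off $J_0$. These are exactly the sizes in (5). (For an interval of length $\tau$ the reflected function is $2\tau-1$ on it and $2\tau$ off it, and the flatness condition $(1-\tau)^2+(2\tau-1)^2=\tau^2+(2\tau)^2$ reads $2-6\tau=0$. So $\tau=\frac13$ is the one value at which this reflection flattens $Q$.)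

The second variable carries the sign. Let $s$ be the square wave of Section 1, and $\tilde s(y)=s(y+\frac14)$, which is again $\pm1$-valued. For odd $\kappa$ we have $i^\kappa=i\chi(\kappa)$, so
$$\hat{\tilde s}(\kappa)=\mathbf e(\kappa/4)\,\hat s(\kappa)=i^\kappa\hat s(\kappa)=i\,\chi(\kappa)\,\hat s(\kappa),$$
and both sides vanish for even $\kappa$. The factor $i\chi(\kappa)$ has the form required by (6), with $\chi$ multiplicative and odd, as $\eta$ is. Put
$$f(x,y)=1_{J_0}(x)\,s(y),\qquad g(x,y)=\left(\tfrac23-1_{J_0}(x)\right)\tilde s(y).$$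
Multiplying the coefficients in the two variables,
$$\hat g(k,\kappa)=i\,\theta(k,\kappa)\,\hat f(k,\kappa)\quad(\kappa\text{ odd}),\qquad \theta(0,\kappa)=\chi(\kappa),\quad\theta(k,\kappa)=-\chi(\kappa)\ \ (k\ne0),\tag{8}$$
and $\hat f(k,\kappa)=\hat g(k,\kappa)=0$ for even $\kappa$. So we need $\eta(ka+\kappa)=\theta(k,\kappa)$, for odd $\kappa$ only and for $|k|,|\kappa|$ up to a large bound $M$.

## 8. Prescribing Legendre symbols of linear forms

For $M\ge1$ let $q_M=4\prod_{3\le l\le M,\ l\text{ prime}}l$. By the Chinese remainder theorem there is a residue class $r_M$ mod $q_M$ with $r_M\equiv3\pmod4$ and $r_M\equiv1\pmod l$ for every odd prime $l\le M$. It is coprime to $q_M$, so by Dirichlet's theorem it contains infinitely many primes.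

We use Weil's bound: if $h\in\mathbb F_p[t]$ is squarefree and nonconstant, then $\bigl|\sum_{t\in\mathbb F_p}\eta(h(t))\bigr|\le(\deg h-1)\sqrt p$.

**Lemma 2.** Fix $M$. For every sufficiently large prime $p\equiv r_M\pmod{q_M}$:

1. $\eta(\kappa)=\chi(\kappa)$ for all odd $\kappa$ with $|\kappa|\le M$;

and there is $a\in\mathbb F_p$ such that

2. $ka+\kappa\ne0$ in $\mathbb F_p$ for all integers $(k,\kappa)\ne(0,0)$ with $|k|,|\kappa|\le M$;
3. $\eta(ka+\kappa)=-\eta(\kappa)$ for all $1\le|k|\le M$ and all odd $\kappa$ with $|\kappa|\le M$.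

Example: $M=1$, $p=7$, $a=2$. Here $q_1=4$, $r_1=3$ and $7\equiv3\pmod4$. Item 1 says $\eta(\pm1)=\pm1$. Item 2 holds since $2\ne0,\pm1$. Item 3 asks $\eta(a+1)=-1$ and $\eta(a-1)=-\eta(-1)=1$, and the two cases with $k=-1$ follow from $\eta(-1)=-1$. Indeed $3$ is a nonsquare and $1$ a square mod $7$.

*Proof.* **Step 1: item 1.** Reciprocity fixes the symbols of small primes. For an odd prime $l\le M$, $\frac{p-1}2$ is odd, so quadratic reciprocity gives $\eta(l)=\left(\frac pl\right)(-1)^{(l-1)/2}=(-1)^{(l-1)/2}=\chi(l)$, because $p\equiv1\pmod l$. Also $\eta(-1)=-1=\chi(-1)$. Every odd $\kappa$ with $|\kappa|\le M$ is $\pm$ a product of such primes, and both $\eta$ and $\chi$ are multiplicative.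

**Step 2: the independent conditions.** Multiplicativity ties together the conditions in item 3, so we isolate a subset on which Weil's bound applies. Let $P$ be the set of pairs $(k,\kappa)$ with $1\le k\le M$, $\kappa$ odd, $|\kappa|\le M$, $\gcd(k,\kappa)=1$, and let $N=|P|$. Take $p>2M^2$ and $p>M$. For $j=(k_j,\kappa_j)\in P$ let $L_j(t)=k_jt+\kappa_j$, nonconstant over $\mathbb F_p$. Distinct pairs $(k,\kappa),(k',\kappa')\in P$ satisfy $k\kappa'-k'\kappa\ne0$, since reduced fractions $\kappa/k$ with positive denominators determine the pair; and $|k\kappa'-k'\kappa|\le2M^2<p$. So the roots $-\kappa_j/k_j$ in $\mathbb F_p$ are distinct.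

**Step 3: counting good $t$ for $P$.** We detect the wanted sign pattern by a product. Expand
$$\Sigma=\sum_{t\in\mathbb F_p}\prod_{j\in P}\bigl(1-\eta(\kappa_j)\eta(L_j(t))\bigr)=\sum_{S\subset P}\ \prod_{j\in S}(-\eta(\kappa_j))\sum_{t}\eta\Bigl(\prod_{j\in S}L_j(t)\Bigr).$$
The empty set contributes $p$. For $S\neq\emptyset$ the polynomial $\prod_{j\in S}L_j$ is squarefree of degree $|S|\le N$, so its term is at most $N\sqrt p$ in absolute value. Hence $\Sigma\ge p-2^NN\sqrt p$. If no $L_j(t)$ vanishes, the product is $2^N$ when $\eta(L_j(t))=-\eta(\kappa_j)$ for all $j\in P$, and $0$ otherwise (each $\eta(\kappa_j)=\pm1$, as $0<|\kappa_j|\le M<p$). At most $N$ values of $t$ make some $L_j(t)$ vanish, and there the product is at most $2^N$. So the number of $t$ with $\eta(L_j(t))=-\eta(\kappa_j)$ for all $j\in P$ is at least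
$$2^{-N}\Sigma-N\ \ge\ 2^{-N}p-N\sqrt p-N.$$

**Step 4: item 2.** We remove the few $t$ violating it. For a pair with $k\neq0$ exactly one $t$ has $kt+\kappa=0$; for $k=0$, $\kappa\ne0$ there is none, since $|\kappa|\le M<p$. So at most $(2M+1)^2$ values of $t$ violate item 2. For $p$ large, $2^{-N}p-N\sqrt p-N>(2M+1)^2$, and some $a$ satisfies item 2 and satisfies item 3 for all pairs in $P$.

**Step 5: item 3 for all pairs.** We extend from $P$ by multiplicativity. Let $1\le k\le M$, $\kappa$ odd, $|\kappa|\le M$, $m=\gcd(k,\kappa)$ and $(k,\kappa)=m(k',\kappa')$. Then $(k',\kappa')\in P$ and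
$$\eta(ka+\kappa)=\eta(m)\,\eta(k'a+\kappa')=-\eta(m)\,\eta(\kappa')=-\eta(\kappa).$$
For $k<0$, since $\eta(-1)=-1$ and $-k>0$, $\eta(ka+\kappa)=-\eta\bigl((-k)a+(-\kappa)\bigr)=\eta(-\kappa)=-\eta(\kappa)$. $\square$

Items 1 and 3, compared with (8), say that
$$\eta(ka+\kappa)=\theta(k,\kappa)\qquad\text{for }\kappa\text{ odd and }|k|,|\kappa|\le M.\tag{9}$$

## 9. The transform of the sampled function

Take $M_i\to\infty$, primes $p=p_i\to\infty$ with $p_i\equiv r_{M_i}\pmod{q_{M_i}}$ and large enough for Lemma 2 with $M=M_i$, and $a=a_i$ as in that lemma. Put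
$$w(m)=f\!\left(\tfrac{am}p,\tfrac mp\right),\qquad v(z)=g\!\left(\tfrac{az}p,\tfrac zp\right),\qquad T=\left\{m\in\mathbb F_p:\tfrac{am}p\in J_0\bmod1\right\}.$$
With $s(m)=s(m/p)$, this $w$ is $s$ on $T$ and $0$ off $T$, as in Section 5. For $p=7$, $a=2$: $T$ consists of the $m$ with $2m\bmod7\in\{0,1,2\}$, so $T=\{0,1,4\}$, and $s(0)=s(1)=1$, $s(4)=-1$. This is the example of Section 5.

**Equidistribution.** We need sample averages to approximate integrals. Fix $(k,\kappa)\ne(0,0)$. Once $M_i\ge\max(|k|,|\kappa|)$, item 2 of Lemma 2 gives $ka+\kappa\ne0$, so $\sum_z\mathbf e((ka+\kappa)z/p)=0$. By Weyl's criterion,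
$$\frac1p\sum_{z\in\mathbb F_p}\varphi\!\left(\tfrac{az}p,\tfrac zp\right)\ \to\ \int_{\mathbb T^2}\varphi\tag{10}$$
for every Riemann integrable $\varphi$ on $\mathbb T^2$. With $\varphi(x,y)=1_{J_0}(x)$ this gives $|T|/p\to\frac13$.

**Lemma 3.** $\|Cw-v\|\to0$ as $i\to\infty$.

*Proof.* **Step 1: truncation.** We replace $f,g$ by trigonometric polynomials, because (9) covers only bounded frequencies. Let $\varepsilon>0$ and choose $R$ with $\|f-f_R\|_{L^2}\le\varepsilon$ and $\|g-g_R\|_{L^2}\le\varepsilon$. Let $w_R,v_R$ be the samples of $f_R,g_R$ at the points $(\frac{am}p,\frac mp)$. Then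
$$w_R=\sum_{|k|,|\kappa|\le R}\hat f(k,\kappa)\,e_{ka+\kappa},\qquad v_R=\sum_{|k|,|\kappa|\le R}\hat g(k,\kappa)\,e_{ka+\kappa}.$$

**Step 2: the identity for polynomials.** We show $Cw_R=v_R$ exactly when $M_i\ge R$. Only odd $\kappa$ contribute, and by (6), (9) and (8)
$$Cw_R=\sum\hat f(k,\kappa)\,i\,\eta(ka+\kappa)\,e_{ka+\kappa}=\sum i\,\theta(k,\kappa)\hat f(k,\kappa)\,e_{ka+\kappa}=v_R.$$

**Step 3: the errors.** We control the truncation with the contraction property (7):
$$\|Cw-v\|\le\|C(w-w_R)\|+\|Cw_R-v_R\|+\|v_R-v\|\le\|w-w_R\|+\|v_R-v\|.$$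
The functions $|f-f_R|^2$ and $|g-g_R|^2$ are bounded, with discontinuities on finitely many lines, hence Riemann integrable. By (10), $\|w-w_R\|^2\to\|f-f_R\|_{L^2}^2\le\varepsilon^2$, and likewise for $v$. So $\limsup\|Cw-v\|\le2\varepsilon$, and $\varepsilon$ was arbitrary. $\square$

## 10. Flat Fourier coefficients at density $1/6$

Let $G_p$ be the sum graph of the set $D$ in (2), with $T$ and $s$ from Section 9.

**Step 1: edge density.** We check the density. By Lemma 1(a), $2e(G_p)=(p^2-1)|T|\frac{p-1}2$, and $|T|/p\to\frac13$, so $e(G_p)/\binom{p^2}2\to\frac16$.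

**Step 2: a vector of constant length.** We compare $Q$ with $\frac{\sqrt5}3$. By Lemma 1, $Q(z)$ is the length of the vector $\bigl(1_T(z)-\frac{|T|}p,\,(Cw)(z)\bigr)$. Compare it with $\bigl(1_T(z)-\frac13,\,v(z)\bigr)$, where $v(z)=(\frac23-1_T(z))\,\tilde s(z/p)$ and $\tilde s=\pm1$. The latter is $(\frac23,\pm\frac13)$ if $z\in T$ and $(-\frac13,\pm\frac23)$ if $z\notin T$, so its length is $\frac{\sqrt5}3$ for every $z$. By the triangle inequality,
$$Q(z)\ \ge\ \frac{\sqrt5}3-\left|\frac{|T|}p-\frac13\right|-|(Cw)(z)-v(z)|.$$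

**Step 3: summation.** We average over $z$ and insert into (4). By Cauchy–Schwarz, $\frac1p\sum_z|(Cw)(z)-v(z)|\le\|Cw-v\|$, which tends to $0$ by Lemma 3. So $\frac1p\sum_zQ(z)\ge\frac{\sqrt5}3-o(1)$, and (4) gives
$$\|G_p\|_*\ \ge\ (p-1)\cdot\frac p2\cdot p\left(\frac{\sqrt5}3-o(1)\right)-p^2=\left(\frac{\sqrt5}6-o(1)\right)(p^2)^{3/2}.\tag{11}$$
With $n=p^2$ this already answers the Question affirmatively.

## 11. All large orders, and density $5/6$ (end of the proof of Theorem 1)

The graphs so far have orders $p_i^2$ along a sparse sequence. To reach every large $n$ we need enough primes, with $M$ fixed.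

**Step 1: fixing $M$.** The purpose is to convert the limit statement into one about a single residue class.

**Claim.** For every $\delta'>0$ there is $M$ such that for all sufficiently large primes $p\equiv r_M\pmod{q_M}$ there is a graph of order $p^2$ whose edge density is within $\delta'$ of $\frac16$ and whose energy exceeds $(\frac{\sqrt5}6-\delta')p^3$.

Suppose the claim fails for some $\delta'$. Then for every $i$ there are arbitrarily large primes $p\equiv r_i\pmod{q_i}$ for which no such graph exists. Choose one, $p_i\ge i$, large enough for Lemma 2 with $M_i=i$. Section 9 applies to this sequence, and by Section 10 the graphs $G_{p_i}$ have edge density tending to $\frac16$ and satisfy (11). For $i$ large this contradicts the choice of $p_i$.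

**Step 2: padding.** The purpose is to go from orders $p^2$ to all large $n$. Given $\delta>0$, let $0<\delta'\le\delta/3$ with $\delta'<\frac1{10}$, and fix $M$ as in the claim. By the prime number theorem in arithmetic progressions, the number of primes $p\equiv r_M\pmod{q_M}$ in $((1-\delta')x,x]$ is $(\delta'+o(1))\frac{x}{\varphi(q_M)\log x}$, where $\varphi$ is Euler's function. This is positive for large $x$. With $x=\sqrt n$: for all large $n$ there is such a prime with $(1-\delta')\sqrt n<p\le\sqrt n$, and it is large enough for the claim. Add $n-p^2$ isolated vertices to the graph of the claim, and call the result $G$.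

The energy is unchanged, so
$$\|G\|_*>\left(\tfrac{\sqrt5}6-\delta'\right)(1-\delta')^3n^{3/2}\ge\left(\tfrac{\sqrt5}6-\delta'\right)(1-3\delta')n^{3/2}\ge\left(\tfrac{\sqrt5}6-3\delta'\right)n^{3/2},$$
where the last inequality uses $1+3\cdot\frac{\sqrt5}6<3$. For the edges, $\binom{p^2}2/\binom n2$ lies between $(1-\delta')^4-o(1)\ge1-4\delta'-o(1)$ and $1$. So $e(G)/\binom n2\le\frac16+\delta'$, and for $n$ large
$$\frac{e(G)}{\binom n2}\ge\left(\tfrac16-\delta'\right)(1-4\delta'-o(1))\ge\tfrac16-\delta'-\tfrac16(4\delta'+o(1))>\tfrac16-2\delta'.$$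
Since $3\delta'\le\delta$, this proves Theorem 1 for $\frac16$.

**Step 3: complements.** The purpose is the statement for $\frac56$. Apply the case $\frac16$ with $\delta/2$ in place of $\delta$, and let $\overline G$ be the complement of the resulting graph $G$, with adjacency matrix $J-I-A$. Then $e(\overline G)-\frac56\binom n2=-(e(G)-\frac16\binom n2)$, so the edge condition carries over. Moreover
$$\|\overline G\|_*=\|J-I-A\|_*\ge\|A\|_*-\|J-I\|_*=\|A\|_*-2(n-1)>\left(\tfrac{\sqrt5}6-\tfrac\delta2\right)n^{3/2}-2(n-1),$$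
and $2(n-1)<\frac\delta2n^{3/2}$ for $n$ large. $\blacksquare$
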